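# Chebyshev hyperelliptic curves: why maximality forces a primitive root

## 1. The cubic $y^2=x^3-3x$

For odd $d\ge 1$ let $\varphi_d\in\mathbb Z[x]$ be the Chebyshev (Dickson) polynomial, characterized by
$$\varphi_d\left(x+\tfrac1x\right)=x^d+\tfrac1{x^d}.$$
Expanding powers of $x+1/x$ gives $\varphi_1=x$, $\varphi_3=x^3-3x$, $\varphi_5=x^5-5x^3+5x$. Replacing $x$ by $-x$ in the defining identity shows that $\varphi_d$ is an odd polynomial. It is monic of degree $d$. For odd $d\ge3$ we study the curve $\mathcal H_d:\ y^2=\varphi_d(x)$ over fields of odd characteristic $p\nmid d$.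

The curve is smooth. The roots of $\varphi_d$ are the $\zeta+\zeta^{-1}$ with $\zeta^{2d}=-1$. There are $2d$ such $\zeta$ because $p\nmid 2d$. None equals its inverse, since $\zeta^2=1$ would give $\zeta^{2d}=1$. So we get $d$ distinct roots, and $\mathcal H_d$ is hyperelliptic (elliptic if $d=3$) of genus $g=(d-1)/2$ with a single point $\infty$ at infinity.

We use Weil's theorem in this form. A curve $C$ of genus $g$ over $\mathbb F_Q$ has Frobenius eigenvalues $\beta_1,\dots,\beta_{2g}$, which are the roots of a monic polynomial with integer coefficients, satisfy $|\beta_i|=\sqrt Q$ in every complex embedding, and satisfy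
$$\#C(\mathbb F_{Q^s})=Q^s+1-\sum_{i=1}^{2g}\beta_i^s\qquad(s\ge1). \tag{1}$$
The eigenvalues over $\mathbb F_{Q^s}$ are the $\beta_i^s$.

**Definition (maximal).** A curve $C$ of genus $g$ over $\mathbb F_{q^2}$ is maximal if $\#C(\mathbb F_{q^2})=q^2+1+2gq$. We say $\mathcal H_d$ is maximal in characteristic $p$ if it is maximal over some $\mathbb F_{q^2}$ of characteristic $p$.

By (1) with $Q=q^2$, the curve is maximal over $\mathbb F_{q^2}$ if and only if all $2g$ eigenvalues over $\mathbb F_{q^2}$ equal $-q$: they have absolute value $q$, so their sum is $-2gq$ only if each is $-q$.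

For $d=3$ everything can be done by hand.

**Proposition 1.1.** Let $p\ge5$ be prime and $q=p^m$. If $p\equiv3\pmod4$, then $\mathcal H_3$ is maximal over $\mathbb F_{q^2}$ if and only if $m$ is odd. If $p\equiv1\pmod 4$, then $\mathcal H_3$ is not maximal over any finite field of characteristic $p$.

*Proof.* Let $\eta$ be the quadratic character of $\mathbb F_p$ (with $\eta(0)=0$), and $A=\sum_u\eta(u^3-3u)$. Each $u$ contributes $1+\eta(u^3-3u)$ affine points, so $\#\mathcal H_3(\mathbb F_p)=p+1+A$. The eigenvalues $\beta,\beta'$ over $\mathbb F_p$ therefore satisfy $\beta+\beta'=-A$, $\beta\beta'=p$.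

Suppose $p\equiv3\pmod4$. Then $\eta(-1)=-1$ and $u^3-3u$ is odd, so the terms of $u$ and $-u$ cancel and $A=0$. So $\beta^2=\beta'^2=-p$, and both eigenvalues over $\mathbb F_{p^{2m}}$ are $(-p)^m=(-1)^mq$. They equal $-q$ exactly when $m$ is odd.

Suppose $p\equiv1\pmod4$. By Euler's criterion $A\equiv\sum_u(u^3-3u)^{(p-1)/2}\pmod p$. The sum $\sum_{u\in\mathbb F_p}u^k$ is $-1$ if $k$ is a positive multiple of $p-1$, and $0$ otherwise. The polynomial has degree $\frac32(p-1)<2(p-1)$, so only its coefficient $c$ at $u^{p-1}$ matters, and $A\equiv -c$. Writing it as $u^{(p-1)/2}(u^2-3)^{(p-1)/2}$ we find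
$$c=\binom{(p-1)/2}{(p-1)/4}(-3)^{(p-1)/4}\not\equiv0\pmod p .$$
If $\mathcal H_3$ were maximal over $\mathbb F_{p^{2m}}$, then $\beta^{2m}+\beta'^{2m}=-2p^m\equiv0\pmod p$. But a symmetric integer polynomial is congruent modulo $\beta\beta'=p$ to what one gets by dropping mixed terms, so $\beta^{2m}+\beta'^{2m}\equiv(\beta+\beta')^{2m}\equiv c^{2m}\not\equiv0$. This is a contradiction. $\square$

For example, with $p=5$ the only points over $\mathbb F_5$ are $(0,0)$ and $\infty$, so $\beta+\beta'=6-2=4$. The formula gives $c=\binom21(-3)=-6\equiv4\pmod 5$, as it should.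

What changes for larger $d$? In genus one a single integer, the trace, decides everything. In genus $g$ it does not, and already $d=5$ shows this. Take $p=3$. The cancellation $u\leftrightarrow -u$ still gives $\#\mathcal H_5(\mathbb F_3)=4$, so the trace is $0$. Over $\mathbb F_9=\mathbb F_3(i)$ the equation is $y^2=u^5+u^3-u$, and the nonzero squares are $\pm1,\pm i$. At $u=\pm1$ the right side is $\pm1$, at $u=\pm i$ it is $\mp i$, and at $u=1+i$ it is $-(1+i)+(1-i)-(1+i)=-1$. The values at $\pm1\pm i$ follow by conjugation and sign. So all eight nonzero $u$ give nonzero squares, $\#\mathcal H_5(\mathbb F_9)=9+1+8=18$, and the power sums of the eigenvalues over $\mathbb F_3$ are $s_1=0$, $s_2=-8$. The characteristic polynomial is $X^4+4X^2+9$. If $\mathcal H_5$ were maximal over some $\mathbb F_{3^{2m}}$, all eigenvalues $\beta$ over $\mathbb F_3$ would have $\beta^{2m}=-3^m$, hence $3$-adic valuation $\frac12$, and the coefficient $4$, a sum of products of two of them, would be divisible by $3$. So trace zero is compatible with being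 maximal over no field. We must reach the individual eigenvalues.

## 2. All odd degrees: supersingularity and the theorems

From now on $d\ge3$ is odd, $p$ is an odd prime with $p\nmid d$, $g=(d-1)/2$, $\chi_4$ is the nontrivial character mod $4$, and $\phi$ is Euler's function. The problem, from Saeed Tafazolia and Jaap Top, "CM theory, maximal hyperelliptic curves, and Chebyshev polynomials", arXiv:2509.00273 (2025), starts from this known result.

**Theorem 2.1 (known).** If $\ell\equiv p\equiv1\pmod4$ are distinct primes and $p$ is a primitive root modulo $\ell$, then $\mathcal H_\ell$ is maximal over $\mathbb F_{q^2}$ with $q=p^{(\ell-1)/2}$. In particular, $\mathcal H_\ell$ is maximal in characteristic $p$.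

Is this the only way for $\mathcal H_\ell$ to be maximal in characteristic $p$, when $\ell\equiv p\equiv 1\pmod 4$? Yes:

**Theorem 2.2.** If $\ell\equiv p\equiv1\pmod4$ are distinct primes and $\mathcal H_\ell$ is maximal in characteristic $p$, then $p$ is a primitive root modulo $\ell$.

The property that we can test on eigenvalues one at a time is the following.

**Definition (supersingular).** $\mathcal H_d$ is supersingular in characteristic $p$ if over one field $\mathbb F_Q$ of characteristic $p$ every Frobenius eigenvalue $\beta$ satisfies $v(\beta)=\frac12v(Q)$ for every $p$-adic place $v$.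

Two remarks. If $\gamma$ runs over the eigenvalues over $\mathbb F_p$, those over $\mathbb F_{p^f}$ are $\gamma^f$, and $v(\gamma^f)=\frac12v(p^f)$ is equivalent to $v(\gamma)=\frac12v(p)$. So "one field" may be replaced by "every field". The eigenvalues form a multiset stable under Galois, and any two places above $p$ are conjugate, so it suffices to check one $v$.

For instance, $\mathcal H_3$ with $p\equiv3\pmod4$ has eigenvalues $\pm\sqrt{-p}$ over $\mathbb F_p$ and is supersingular. For $p=5$ its eigenvalues have sum $4$ and product $5$, so they are $2\pm i$, with valuations $0$ and $1$ at a place above $5$, and it is not supersingular.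

If $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$, all eigenvalues are $-q$, so
$$\text{maximal in characteristic } p\ \Longrightarrow\ \text{supersingular in characteristic } p. \tag{2}$$

The full result describes all odd $d$ and all fields.

**Theorem 2.3.** Let $q=p^m$.

(a) The following are equivalent: $\mathcal H_d$ is maximal over some finite field of characteristic $p$; $\mathcal H_d$ is supersingular in characteristic $p$; one of the following holds:

* (A′) $p\equiv3\pmod4$ and $p$ has odd order in $(\mathbb Z/d)^*/\{\pm1\}$;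
* (B′) $p\equiv1\pmod4$, $d=\ell^k$ with $\ell\equiv1\pmod4$ prime, and $p$ is a primitive root mod $d$.

(b) $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ if and only if one of the following holds:

* (A) $q\equiv3\pmod4$ and $q\equiv\pm1\pmod d$;
* (B) condition (B′) holds and $q\equiv-1\pmod d$, i.e. $m$ is an odd multiple of $\phi(d)/2$.

The "i.e." in (B) holds because under (B′) the group $(\mathbb Z/d)^*$ is cyclic, generated by $p$, with $-1$ as its only element of order $2$; so $p^m\equiv-1$ exactly when $m$ is an odd multiple of $\phi(d)/2$.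

Theorem 2.3 contains Theorem 2.1: for $\ell\equiv p\equiv1\pmod4$ it says that $\mathcal H_\ell$ is maximal over $\mathbb F_{q^2}$ exactly when $p$ is a primitive root mod $\ell$ and $q=p^{(\ell-1)k/2}$ with $k$ odd. For $d=\ell$ prime, (A′) says that $p\equiv3\pmod4$ and $4\nmid\mathrm{ord}_\ell(p)$. Indeed, if $\mathrm{ord}_\ell(p)$ is odd, so is the order in the quotient by $\pm1$; if $\mathrm{ord}_\ell(p)=2n$, then $p^n\equiv-1$ and the order in the quotient is $n$. This is automatic if $\ell\equiv p\equiv3\pmod4$. For example $d=7$, $p=3$: $27\equiv3\pmod4$ and $27\equiv-1\pmod7$, so $\mathcal H_7$ is maximal over $\mathbb F_{27^2}$. And for $d=3$ the theorem is Proposition 1.1.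

The plan is as follows. Sections 3 to 7 turn supersingularity into a statement about characters. Section 8 proves Theorem 2.2, and Sections 9 to 12 prove Theorem 2.3.

## 3. Splitting the point count into Jacobi sums

We may test supersingularity over any field, so we pick one with enough characters: $Q=p^f$ with $4d\mid Q-1$. Let $\eta$ be the quadratic character of $\mathbb F_Q$ and $\theta$ a character of $\mathbb F_Q^*$ of order $4d$. Then $\theta^{2d}=\eta$. Characters take the value $0$ at $0$. Write $J(\chi,\chi')=\sum_y\chi(y)\chi'(1-y)$ for Jacobi sums. Let $A=\sum_{u\in\mathbb F_Q}\eta(\varphi_d(u))$, so that $\#\mathcal H_d(\mathbb F_Q)=Q+1+A$.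

**Step 1: substitute $u=x+1/x$.** The purpose is to replace $\varphi_d(u)$ by $x^d+x^{-d}$. For $u\in\mathbb F_Q$, $u\ne\pm2$, the polynomial $X^2-uX+1$ has two distinct roots $x,x^{-1}$. Either both lie in $\mathbb F_Q^*$, or they are conjugate over $\mathbb F_Q$, so $x^Q=x^{-1}$ and both lie in $\mu_{Q+1}$. Conversely every $x$ in $\mathbb F_Q^*$ or $\mu_{Q+1}$ gives $x+x^{-1}\in\mathbb F_Q$. The two sets meet in $\{\pm1\}$, and for $u=\pm2$ the only root $x=\pm1$ lies once in each. So every $u$ is counted twice in
$$2A=\sum_{x\in\mathbb F_Q^*}\eta(x^d+x^{-d})+\sum_{x\in\mu_{Q+1}}\eta(x^d+x^{-d}).$$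

**Step 2: remove the sum over $\mu_{Q+1}$.** The integer $\gcd(d,Q+1)$ divides $d$, hence $Q-1$, hence $2$; being odd, it is $1$. So $x\mapsto x^d$ permutes $\mu_{Q+1}$, and the second sum is $\sum_{\mu_{Q+1}}\eta(x+x^{-1})$. Step 1 with $\varphi_1=x$ in place of $\varphi_d$ gives
$$\sum_{\mathbb F_Q^*}\eta(x+x^{-1})+\sum_{\mu_{Q+1}}\eta(x+x^{-1})=2\sum_u\eta(u)=0.$$
Therefore
$$2A=\sum_{x\in\mathbb F_Q^*}\eta(x^d+x^{-d})-\sum_{x\in\mathbb F_Q^*}\eta(x+x^{-1}). \tag{3}$$

**Step 3: expand in characters.** As $d$ is odd, $\eta(x^{-d})=\eta(x)=\theta(x^{2d})$, so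
$$\eta(x^d+x^{-d})=\eta(x^{-d})\,\eta(1+x^{2d})=\theta(x^{2d})\,\eta(1+x^{2d}).$$
For $y\neq0$ the number of $x$ with $x^{2d}=y$ is $\sum_{b\bmod 2d}\theta^{2b}(y)$, because $\theta^2$ has order $2d$ and $2d\mid Q-1$. With $a=1+2b$,
$$\sum_{x\in\mathbb F_Q^*}\eta(x^d+x^{-d})=\sum_{a\text{ odd mod }4d}\ \sum_{y\ne0}\theta^a(y)\eta(1+y)=\sum_{a\text{ odd mod }4d}\theta^a(-1)J(\theta^a,\eta),$$
the last equality by $y\mapsto-y$. The second sum in (3) is the same expression with $d$ replaced by $1$ and $\theta$ by $\theta^d$, which has order $4$: its terms are $(\theta^d)^{\pm1}$, that is, $a\equiv\pm d\pmod{4d}$. These cancel against the corresponding terms of the first sum. Put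
$$\alpha_a=-\theta^a(-1)J(\theta^a,\eta).$$
Then
$$-2A=\sum_{a\text{ odd mod }4d,\ a\not\equiv\pm d}\alpha_a, \tag{4}$$
with $2d-2=4g$ terms.

**Step 4: pass to all extensions to identify the eigenvalues.** Let $g(\chi)=\sum_x\chi(x)e^{2\pi i\,\mathrm{Tr}(x)/p}$ be the Gauss sum. When $\chi,\chi',\chi\chi'$ are nontrivial, $J(\chi,\chi')=g(\chi)g(\chi')/g(\chi\chi')$. For $a$ odd, $\theta^a$, $\eta$ and $\theta^a\eta=\theta^{a+2d}$ are nontrivial, so
$$-J(\theta^a,\eta)=\frac{(-g(\theta^a))(-g(\eta))}{-g(\theta^a\eta)} .$$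
Over $\mathbb F_{Q^s}$ we may use the character $\theta\circ N$, $N$ the norm, which again has order $4d$, and $\eta\circ N$ is the quadratic character, since $N$ is surjective. The Hasse–Davenport theorem says $-g(\chi\circ N)=(-g(\chi))^s$. So $-J$ is replaced by its $s$-th power. Also $\theta^a(N(-1))=\theta^a(-1)^s$. So $\alpha_a$ becomes $\alpha_a^s$. Let $A_s$ be the sum $A$ for $\mathbb F_{Q^s}$. By (1), $A_s=-\sum\beta_i^s$, and (4) over $\mathbb F_{Q^s}$ reads
$$2\sum_{i=1}^{2g}\beta_i^s=\sum_a\alpha_a^s\qquad\text{for all }s\ge1.$$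
Power sums determine a finite multiset of nonzero numbers. Hence, as multisets,
$$2\{\beta_i\}=\{\alpha_a:\ a\text{ odd mod }4d,\ a\not\equiv\pm d\}, \tag{5}$$
where the left side lists each $\beta_i$ twice.

## 4. Stickelberger's theorem and a count of half-circles

We now compute $v(\alpha_a)$. Fix a place $v$ above $p$ with $v(p)=1$. The Teichmüller character $\omega$ of $\mathbb F_Q^*$ sends $x$ to the $(Q-1)$-st root of unity that reduces to $x$ at $v$; it has order $Q-1$. Stickelberger's theorem (Washington, *Introduction to Cyclotomic Fields*, §6.2) says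
$$v(g(\omega^{-k}))=\sum_{j=0}^{f-1}\Big\langle\frac{p^jk}{Q-1}\Big\rangle,$$
where $\langle\cdot\rangle$ is the fractional part. Choose $\theta=\omega^{-(Q-1)/4d}$, of order $4d$. Then $\theta^a$ corresponds to $k/(Q-1)=a/4d$, $\eta=\theta^{2d}$ to $\frac12$, and $\theta^a\eta$ to $a/4d+\frac12$. Since $p$ is odd, $\langle p^j/2\rangle=\frac12$. As $\theta^a(-1)=\pm1$,
$$v(\alpha_a)=\sum_{j=0}^{f-1}\Big(\Big\langle\frac{p^ja}{4d}\Big\rangle+\frac12-\Big\langle\frac{p^ja}{4d}+\frac12\Big\rangle\Big).$$
With $t=\langle p^ja/4d\rangle$, the bracket is $0$ if $t<\frac12$ and $1$ if $t>\frac12$; the value $t=\frac12$ does not occur because $p^ja$ is odd. So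
$$v(\alpha_a)=\#\{0\le j<f:\ \langle p^ja/4d\rangle>\tfrac12\}. \tag{6}$$

Here is a hand check of the mechanism, with the order-$4$ character on $\mathbb F_5$: let $\theta(2)=i$, $\theta(4)=-1$, $\theta(3)=-i$. Then
$$J(\theta,\eta)=\theta(2)\eta(4)+\theta(3)\eta(3)+\theta(4)\eta(2)=i+i+1=1+2i.$$
If $\theta=\omega^{-1}$, then $\omega(2)=-i\equiv2$, so $i\equiv3$ at $v$, and $1+2i\equiv2$ is a unit: valuation $0$, matching $\frac14<\frac12$. The conjugate $J(\theta^3,\eta)=1-2i\equiv0$ has valuation $1$, matching $\frac34>\frac12$.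

To organize the $a$'s, note that $\gcd(a,4d)$ is odd, so it equals $d/e$ for some $e\mid d$, and $a=\frac de b$ with $b\in(\mathbb Z/4e)^*$, $a/4d=b/4e$. The excluded $a\equiv\pm d$ are exactly those with $e=1$. For $e\mid d$ and $b\in(\mathbb Z/4e)^*$ put
$$\varepsilon_e(b)=\begin{cases}+1&\text{if }\langle b/4e\rangle<\frac12,\\-1&\text{if }\langle b/4e\rangle>\frac12,\end{cases}\qquad T_e(b)=\sum_{j=0}^{f-1}\varepsilon_e(p^jb). \tag{7}$$
By (6), $T_e(b)=f-2v(\alpha_a)$, while $v(Q)=f$. So by (5), checking the single place $v$,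
$$\mathcal H_d\text{ is supersingular in characteristic }p\iff T_e(b)=0\text{ for all }e\mid d,\ e>1,\text{ and all }b\in(\mathbb Z/4e)^*. \tag{8}$$

The sign $\varepsilon_e$ has two symmetries, valid for every $b\in(\mathbb Z/4e)^*$:
$$\varepsilon_e(-b)=-\varepsilon_e(b),\qquad \varepsilon_e((2e-1)b)=\varepsilon_e(b). \tag{9}$$
The first is clear. For the second, $b$ is odd, so $(2e-1)b=2eb-b\equiv2e-b\pmod{4e}$, and $b\mapsto2e-b$ maps the interval $(0,2e)$ to itself and, modulo $4e$, $(2e,4e)$ to itself. Since $e$ is odd, $2e-1\equiv1\pmod4$ and $2e-1\equiv-1\pmod e$.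

## 5. Orbits of odd length, and $\mathcal H_{13}$ in characteristic $5$

In the setting of Theorem 2.2, $d=\ell$ is prime and only $e=\ell$ occurs. The theorem asks: if $p\equiv1\pmod4$ is not a primitive root, find one $b$ with $T_\ell(b)\neq0$. The first thing to try is parity, since a sum of an odd number of signs is never zero.

**Proposition 5.1.** Let $\ell\neq p$ be odd primes with $p\equiv1\pmod4$, and suppose that the order $n$ of $p$ in $(\mathbb Z/\ell)^*/\{\pm1\}$ is odd. Then $\mathcal H_\ell$ is not supersingular in characteristic $p$.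

*Proof.* We have $p^n\equiv\pm1\pmod\ell$ and $p^n\equiv1\pmod4$, so $p^n\equiv1$ or $2\ell-1\pmod{4\ell}$. By (9), $\varepsilon_\ell(p^nb)=\varepsilon_\ell(b)$ for all $b$. Also $n\mid f$, because $p^f\equiv1\pmod\ell$. So $T_\ell(b)=\frac fn\sum_{j<n}\varepsilon_\ell(p^jb)$, and the sum of an odd number of signs is not zero. $\square$

This settles Theorem 2.2 for $\ell=5$: the non-primitive roots are $p\equiv\pm1\pmod5$, where $n=1$. One can see everything modulo $20$, where $\varepsilon_5=+1$ on $1,3,7,9$ and $-1$ on $11,13,17,19$. For $p\equiv9\pmod{20}$ the orbits of multiplication by $p$ are $\{1,9\},\{3,7\},\{11,19\},\{13,17\}$, with $T_5=\pm2$ (taking $f=2$). For $p\equiv13\pmod{20}$, a primitive root mod $5$, the orbits are $1,13,9,17$ and $3,19,7,11$, with signs $+,-,+,-$, and $T_5=0$ throughout.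

For the next prime, $\ell=13$, parity stops. Take $p=5$. Then $5^2\equiv-1\pmod{13}$, so $n=2$, and $5$ is not a primitive root. Modulo $52$, $p$ has order $4$; with $f=4$ the orbits and the values of $T_{13}$ are:

* $\{1,5,25,21\}$ and $\{3,15,23,11\}$: all signs $+$, $T=4$;
* their negatives: $T=-4$;
* $\{7,35,19,43\}$: signs $+,-,+,-$, $T=0$; its negative $\{45,17,33,9\}$: $T=0$.

So $T_{13}$ vanishes on some orbits and not on others. The theorem is true here, but its truth is not visible on an arbitrary orbit, and for $n$ even nothing so far tells us which $b$ to choose.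

The way out is to stop choosing $b$. The function $T_e$ is $\varepsilon_e$ summed along orbits of multiplication by $p$. Such a function on the group $(\mathbb Z/4e)^*$ vanishes identically if and only if its correlation with every character vanishes, and those correlations turn out to be values that cannot be zero.

## 6. The criterion in terms of characters

For $e\mid d$ and a character $\chi$ mod $4e$ put
$$S_e(\chi)=\sum_{b\in(\mathbb Z/4e)^*}\chi(b)\varepsilon_e(b).$$

**Proposition 6.1 (Criterion).** $\mathcal H_d$ is supersingular in characteristic $p$ if and only if $S_e(\chi)=0$ for every $e\mid d$, $e>1$, and every character $\chi$ mod $4e$ with $\chi(p)=1$.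

*Proof.* Substituting $b\mapsto p^{-j}b$,
$$\sum_b\chi(b)T_e(b)=\sum_{j<f}\sum_b\chi(b)\varepsilon_e(p^jb)=S_e(\chi)\sum_{j<f}\overline\chi(p)^j .$$
Since $p^f\equiv1\pmod{4e}$, $\overline\chi(p)$ is an $f$-th root of unity, and the geometric sum is $f$ if $\chi(p)=1$ and $0$ otherwise. By Fourier inversion on $(\mathbb Z/4e)^*$, $T_e$ is identically zero if and only if all the left sides vanish, that is, if and only if $S_e(\chi)=0$ whenever $\chi(p)=1$. Now use (8). $\square$

## 7. Evaluating $S_e(\chi)$

Let $e>1$ be odd. Every character mod $4e$ is $\chi=\chi'\psi$ with $\chi'$ mod $4$ and $\psi$ mod $e$.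

**Proposition 7.1.**

(i) $S_e(\chi)=0$ unless $\chi=\chi_4\psi$ with $\psi$ an even character mod $e$.

(ii) If $\psi$ is even and primitive mod $e$, then $S_e(\chi_4\psi)\ne0$.

(iii) For $\psi$ trivial, $S_e(\chi_4)=2\prod_{r\mid e\text{ prime}}(1-\chi_4(r))$.

*Proof of (i): use the symmetries.* Replacing $b$ by $-b$ and by $(2e-1)b$ in $S_e(\chi)$ and using (9), we get $S_e(\chi)=-\chi(-1)S_e(\chi)$ and $S_e(\chi)=\chi(2e-1)S_e(\chi)$. So $S_e(\chi)=0$ unless $\chi(-1)=-1$ and $\chi(2e-1)=1$. As $2e-1$ is $1$ mod $4$ and $-1$ mod $e$, the second condition is $\psi(-1)=1$. The first then gives $\chi'(-1)=-1$, so $\chi'=\chi_4$.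

*Proof of (ii): recognize an $L$-value.* The character $\chi=\chi_4\psi$ is odd, and primitive mod $N=4e$. The Fourier series of the square wave, at the points $b/N$, which are not multiples of $\frac12$, gives
$$\varepsilon_e(b)=\frac4\pi\sum_{k\ge1\text{ odd}}\frac1k\sin\frac{2\pi kb}N .$$
With $\tau(\chi)=\sum_b\chi(b)e^{2\pi ib/N}$, primitivity gives $\sum_b\chi(b)e^{2\pi ikb/N}=\overline\chi(k)\tau(\chi)$ for all integers $k$, including those not prime to $N$. As $\chi$ is odd, the cosine part of the left side is zero, so $\sum_b\chi(b)\sin(2\pi kb/N)=\frac1i\overline\chi(k)\tau(\chi)$. Summing the convergent series over the finitely many $b$, and noting $\overline\chi(k)=0$ for even $k$,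
$$S_e(\chi)=\frac{4\tau(\chi)}{\pi i}\sum_{k\ge1}\frac{\overline\chi(k)}k=\frac{4\tau(\chi)}{\pi i}L(1,\overline\chi). \tag{10}$$
This is not zero, because $|\tau(\chi)|=\sqrt N$ and $L(1,\overline\chi)\neq0$ by Dirichlet's theorem.

*Proof of (iii): count directly.* Both $\varepsilon_e$ and $\chi_4$ change sign under $b\mapsto-b$, so $S_e(\chi_4)$ is twice the sum over $0<b<2e$. Remove the condition $(b,e)=1$ by Möbius inversion, writing $b=\delta b'$:
$$S_e(\chi_4)=2\sum_{0<b<2e,\ (b,2e)=1}\chi_4(b)=2\sum_{\delta\mid e}\mu(\delta)\chi_4(\delta)\sum_{0<b'<2e/\delta}\chi_4(b').$$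
The nonzero terms of the inner sum come from $b'=1,3,\dots,2e/\delta-1$. It is $1-1+1-\cdots$ with $e/\delta$ terms, an odd number, so it is $1$. What remains is $2\sum_{\delta\mid e}\mu(\delta)\chi_4(\delta)$, which is the stated product. $\square$

Checks: for $e=3$, $b=1,5$ give $S_3(\chi_4)=2(1+1)=4=2(1-\chi_4(3))$; for $e=5$, $b=1,3,7,9$ give $2(1-1-1+1)=0=2(1-\chi_4(5))$. For (ii), return to $\ell=13$, $p=5$. The cubes mod $13$ are $1,5,8,12$. Let $\psi$ be a character of order $3$ mod $13$ and $\rho=\psi(2)\ne1$. Then $\psi(5)=1$, $\psi(-1)=1$, and $\psi(3)=\psi(2^4)=\rho$. With $\chi=\chi_4\psi$ we have $\chi(-1)=-1$, $\chi(3)=-\rho$, and the table of Section 5 gives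
$$\sum_b\chi(b)T_{13}(b)=16+16-16\rho-16\rho=32(1-\rho).$$
Since this is $fS_{13}(\chi)=4S_{13}(\chi)$, we find $S_{13}(\chi)=8(1-\rho)\neq0$.

## 8. Proof of Theorem 2.2: $L(1,\chi)\ne0$ forces a primitive root

Let $\ell\equiv p\equiv1\pmod4$ be distinct primes with $\mathcal H_\ell$ maximal in characteristic $p$. By (2), $\mathcal H_\ell$ is supersingular. Suppose $p$ is not a primitive root mod $\ell$.

**Step 1: find a nontrivial even character $\psi$ mod $\ell$ with $\psi(p)=1$.** The group $(\mathbb Z/\ell)^*$ is cyclic of order $\ell-1$, and $\langle p\rangle$ is a proper subgroup. If its index is even, the order of $p$ divides $(\ell-1)/2$; let $H\supseteq\langle p\rangle$ be the subgroup of index $2$. Its order $(\ell-1)/2$ is even because $\ell\equiv1\pmod4$. If the index of $\langle p\rangle$ is odd, let $r$ be a prime dividing it, and let $H\supseteq\langle p\rangle$ be the subgroup of index $r$; as $r$ is odd, the order of $H$ is even. In both cases $H$ is a cyclic group of even order, so it contains the unique element $-1$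 of order $2$. Since $H$ has prime index, it is the kernel of a nontrivial character $\psi$, and $\psi(p)=\psi(-1)=1$.

**Step 2: contradict the Criterion.** As $\ell$ is prime, $\psi$ is primitive mod $\ell$. Put $\chi=\chi_4\psi$. Because $p\equiv1\pmod4$, $\chi(p)=\chi_4(p)\psi(p)=1$. By Proposition 7.1(ii), $S_\ell(\chi)\neq0$. This contradicts Proposition 6.1 with $d=e=\ell$. So $p$ is a primitive root mod $\ell$. $\blacksquare$

## 9. Supersingular if and only if (A′) or (B′)

Now let $d$ be any odd integer $\ge3$, and write $G=(\mathbb Z/d)^*/\{\pm1\}$. The characters of $G$ are the even characters mod $d$.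

**Step 1: a necessary condition from (ii).** Let $\mathcal H_d$ be supersingular. A nontrivial even character $\psi$ mod $d$ is induced by a primitive even character $\psi_0$ mod some $e\mid d$, $e>1$, with $\psi_0(p)=\psi(p)$ since $p\nmid d$. By Proposition 7.1(ii) and the Criterion, $\chi_4(p)\psi_0(p)\neq1$. Since $\chi_4(p)=\pm1$,
$$\psi(p)\neq\chi_4(p)\quad\text{for every nontrivial even character }\psi\text{ mod }d. \tag{11}$$

**Step 2: supersingular and $p\equiv3\pmod4$ imply (A′).** By (11) no character of $G$ takes the value $-1$ at $p$; the trivial one does not either. If $p$ had even order in $G$, the character of $\langle p\rangle\subseteq G$ with $p\mapsto-1$ would exist and extend to $G$. So the order is odd.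

**Step 3: supersingular and $p\equiv1\pmod4$ imply (B′).** First, for each prime $\ell\mid d$ take $e=\ell$ and $\chi=\chi_4$ viewed mod $4\ell$. Then $\chi(p)=1$, so $S_\ell(\chi_4)=2(1-\chi_4(\ell))$ must be $0$, that is, $\ell\equiv1\pmod4$. Second, by (11) no nontrivial character of $G$ is trivial at $p$, so $p$ generates $G$, and $G$ is cyclic. If two distinct primes $\ell_1,\ell_2$ divided $d$, the Legendre symbols mod $\ell_1$ and mod $\ell_2$ would be even, because $\ell_i\equiv1\pmod4$, and independent; then $G$ would have a quotient $(\mathbb Z/2)^2$ and not be cyclic. So $d=\ell^k$. Third, $(\mathbb Z/d)^*$ is cyclic of order $\phi(d)=\ell^{k-1}(\ell-1)$, divisible by $4$. As $p$ generates the quotient by $\pm1$, $\langle p\rangle$ has index at most $2$. If the index were $2$, $\langle p\rangle$ would have even order $\phi(d)/2$, hence contain $-1$, and its image in $G$ would have order $\phi(d)/4$, less than $|G|=\phi(d)/2$. This is a contradiction. So $p$ is a primitive root mod $d$.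

**Step 4: (A′) implies supersingular.** Let $p^n\equiv\pm1\pmod d$ with $n$ odd and $p\equiv3\pmod4$. By Proposition 7.1(i), only $\chi=\chi_4\psi$ with $\psi$ even mod $e\mid d$ can have $S_e(\chi)\ne0$. If such a $\chi$ had $\chi(p)=1$, then
$$1=\chi(p)^n=\chi_4(p)^n\,\psi(p^n)=(-1)^n\psi(\pm1)=-1,$$
which is absurd. So the Criterion holds.

**Step 5: (B′) implies supersingular.** Again only $\chi=\chi_4\psi$ with $\psi$ even mod $e=\ell^j$, $j\ge1$, matters. If $\chi(p)=1$, then $\psi(p)=1$ since $\chi_4(p)=1$. As $p$ is a primitive root mod $d$, it is one mod $e$, so $\psi$ is trivial. Then $S_e(\chi)=2(1-\chi_4(\ell))=0$ by Proposition 7.1(iii), and the Criterion holds. $\square$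

## 10. The action on $2$-torsion and an automorphism of order four

Supersingularity does not formally give maximality: if some eigenvalue over $\mathbb F_{p^2}$ is $+p$, then over each $\mathbb F_{p^{2m}}$ it becomes $p^m$, never $-p^m$. We need all eigenvalues over one field, signs included. The $2$-adic Tate module will supply this.

Let $\operatorname{Jac}$ be the Jacobian of $\mathcal H_d$, $F$ its $p$-Frobenius, $\Pi=F^m$ the $q$-Frobenius with $q=p^m$, and $T=T_2\operatorname{Jac}=\varprojlim\operatorname{Jac}[2^n]$. This $T$ is a free $\mathbb Z_2$-module of rank $2g$ with $T/2T=\operatorname{Jac}[2]$. The eigenvalues of $\Pi$ on $T$ are the Frobenius eigenvalues over $\mathbb F_q$, and the action on $T\otimes\mathbb Q$ is semisimple (Weil). As $p$ is odd, $\Pi\in GL(T)$. By semisimplicity,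
$$\mathcal H_d\text{ is maximal over }\mathbb F_{q^2}\iff \Pi^2=F^{2m}=-q\ \text{ on } T. \tag{12}$$

**The automorphism $\iota$.** Choose $i\in\overline{\mathbb F}_p$ with $i^2=-1$. Since $\varphi_d$ is odd, $\iota:(x,y)\mapsto(-x,iy)$ is an automorphism: $(iy)^2=-\varphi_d(x)=\varphi_d(-x)$. Its square $(x,y)\mapsto(x,-y)$ is the hyperelliptic involution, so $\iota^2=-1$ on $\operatorname{Jac}$. On points, $\Pi\iota(x,y)=(-x^q,i^qy^q)$, while $\iota^{-1}(x,y)=(-x,-iy)$. Hence
$$\Pi\iota=\iota\Pi\ \text{ if } q\equiv1\pmod 4,\qquad \Pi\iota=\iota^{-1}\Pi\ \text{ if } q\equiv3\pmod4. \tag{13}$$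

**The roots of $\varphi_d$.** For $\xi\in\mu_d$ put $x_\xi=i(\xi-\xi^{-1})$. With $\zeta=i\xi$ we have $\zeta^{2d}=(-1)^d=-1$ and $\zeta+\zeta^{-1}=i\xi-i\xi^{-1}=x_\xi$, so $x_\xi$ is a root. These $d$ values are distinct: if $x_\xi=x_{\xi'}$ with $\xi'\neq\xi$, then $i\xi'=(i\xi)^{-1}$, so $\xi'=-\xi^{-1}$, whose $d$-th power is $-1$, so it is not in $\mu_d$. So they are all the roots. Clearly $-x_\xi=x_{\xi^{-1}}$, and since $i^q=\pm i$ according to $q$ mod $4$,
$$x_\xi^{\,q}=x_{\xi^q}\ \text{ if } q\equiv1\pmod4,\qquad x_\xi^{\,q}=x_{\xi^{-q}}\ \text{ if } q\equiv3\pmod4. \tag{14}$$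

**Generators of $\operatorname{Jac}[2]$.** Let $e_\xi=[(x_\xi,0)-\infty]$. These classes are killed by $2$, since $\operatorname{div}(x-x_\xi)=2(x_\xi,0)-2\infty$, and $\operatorname{div}(y)$ gives $\sum_\xi e_\xi=0$. There is no other relation. Suppose $\sum_{\xi\in R}e_\xi=0$ with $R$ nonempty and proper; passing to the complement we may assume $|R|\le(d-1)/2=g$. Then there is a function with simple zeros at the $(x_\xi,0)$, $\xi\in R$, and its only pole, of order at most $g$, at $\infty$. Functions with poles only at $\infty$ have the form $P_1(x)+P_2(x)y$, and $x,y$ have poles of order $2$ and $2g+1$ there; the two parts have pole orders of different parity, so a pole order at most $g$ forces $P_2=0$. But $P_1(x)$ vanishes to even order at each $(x_\xi,0)$, a contradiction. So the $e_\xi$ are distinct and generate a group with $2^{d-1}=2^{2g}$ elements, all of $\operatorname{Jac}[2]$. Frobenius permutes the $e_\xi$ as in (14), and $\iota e_\xi=e_{\xi^{-1}}$.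

**Lemma 10.1.** If $W\in GL_r(\mathbb Z_2)$ has finite order and $W\equiv1\pmod4$, then $W=1$.

*Proof.* Otherwise some power of $W$ has prime order $\rho$, and it is still $\equiv1\pmod4$; replace $W$ by it. Write $W=1+2^tC$ with $t\ge2$, $C\not\equiv0\pmod2$. If $\rho$ is odd, expanding $W^\rho=1$ gives $\rho2^tC\equiv0\pmod{2^{2t}}$, so $2\mid C$. If $\rho=2$, then $2^{t+1}C=-2^{2t}C^2$, so $C=-2^{t-1}C^2$ and $2\mid C$ because $t\geq2$. Both are contradictions. $\square$

The modulus $4$ is needed: $W=-1$ is $\equiv1\pmod2$. This is the obstacle to reading a sign from $\operatorname{Jac}[2]$ alone. The remedy is to square: if $V\equiv1\pmod2$, say $V=1+2C$, then $V^2=1+4(C+C^2)\equiv1\pmod4$.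

**Lemma 10.2.** If $\mathcal H_d$ is supersingular, $q^{-1}\Pi^2$ has finite order on $T$. If moreover $q=s^2$ with $s$ a power of $p$, then $s^{-1}\Pi$ has finite order on $T$.

*Proof.* Let $\gamma$ be an eigenvalue of $\Pi$. Since $\gamma\bar\gamma=q$, $\gamma$ is a unit at all finite places not above $p$, so $\gamma^2/q$ is too; at places above $p$ it is a unit by supersingularity. It has absolute value $1$ in every complex embedding. By Kronecker's theorem it is a root of unity. As $\Pi$ is semisimple, $q^{-1}\Pi^2$ is diagonalizable with roots of unity as eigenvalues, so it has finite order. If $q=s^2$, then $(\gamma/s)^2=\gamma^2/q$, so $\gamma/s$ is a root of unity and the same argument applies. $\square$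

## 11. From (A) and (B) to $\Pi^2=-q$

**Case (A): $q\equiv3\pmod4$ and $q\equiv\pm1\pmod d$.** First we check supersingularity. From $p^m\equiv3\pmod4$ we get $p\equiv3\pmod4$ and $m$ odd, and the order of $p$ in $(\mathbb Z/d)^*/\{\pm1\}$ divides $m$, so it is odd. Thus (A′) holds, and Section 9 applies.

Next we find an operator $\Pi'$ with $\Pi'\equiv1\pmod2$ and $\Pi'^2=\Pi^2$. By (14), $\Pi e_\xi=e_{\xi^{-q}}$. If $q\equiv-1\pmod d$, this is $e_\xi$, and we take $\Pi'=\Pi$. If $q\equiv1\pmod d$, then $\Pi e_\xi=e_{\xi^{-1}}=\iota e_\xi$, so $\Pi$ and $\iota$ agree on $\operatorname{Jac}[2]$, and $\Pi'=\Pi\iota^{-1}$ is trivial on it; by (13),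
$$\Pi'^2=\Pi(\iota^{-1}\Pi)\iota^{-1}=\Pi(\Pi\iota)\iota^{-1}=\Pi^2 .$$

In both cases $\Pi^2=\Pi'^2\equiv1\pmod4$ on $T$. Put $W=-q^{-1}\Pi^2$. It has finite order by Lemma 10.2, and $W\equiv-q^{-1}\equiv1\pmod4$ because $q\equiv3\pmod4$. By Lemma 10.1, $W=1$, so $\Pi^2=-q$, and $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$ by (12).

**Case (B): (B′) holds and $q\equiv-1\pmod d$.** Now $q\equiv1\pmod4$, so $-q\equiv-1\pmod 4$, and the sign has to come from $\iota^2=-1$. The exponent $m$ is an odd multiple of $h=\phi(d)/2=\ell^{k-1}(\ell-1)/2$, which is even because $\ell\equiv1\pmod4$. So $q=s^2$ with $s=p^{m/2}$. By Section 9, $\mathcal H_d$ is supersingular, and $s^{-1}\Pi$ has finite order by Lemma 10.2. By (13), $\Pi$ and $\iota$ commute. By (14), $\Pi e_\xi=e_{\xi^q}=e_{\xi^{-1}}=\iota e_\xi$. So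
$$U=s^{-1}\Pi\iota^{-1}$$
is trivial on $\operatorname{Jac}[2]$ ($s$ is odd), that is, $U\equiv1\pmod2$ on $T$. It has finite order, being a product of commuting operators of finite order. Hence $U^2\equiv1\pmod4$ has finite order, and $U^2=1$ by Lemma 10.1. Therefore $\Pi^2=s^2U^2\iota^2=-q$, and $\mathcal H_d$ is maximal over $\mathbb F_{q^2}$. $\square$

## 12. The exact list of fields, and the end of the proof of Theorem 2.3

Let $\mathcal H_d$ be maximal over $\mathbb F_{q^2}$, $q=p^m$. By (2) and Section 9, (A′) or (B′) holds. It remains to pin down $m$.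

**Step 1: $q^2\equiv1\pmod d$.** By (12), $F^{2m}=-q$, which acts trivially on $\operatorname{Jac}[2]$ since $q$ is odd. So the $q^2$-Frobenius fixes every $e_\xi$, and, these being distinct, every $x_\xi$. As $q^2\equiv1\pmod4$, (14) for $q^2$ gives $\xi^{q^2}=\xi$ for all $\xi\in\mu_d$, that is, $q^2\equiv1\pmod d$.

**Step 2: case (A′) gives (A).** Let $n$ be the odd order of $p$ in $(\mathbb Z/d)^*/\{\pm1\}$. By Step 1, $n\mid2m$, so $n\mid m$ and $q\equiv\pm1\pmod d$. Now $p^n\equiv3\pmod4$ and $p^n\equiv\pm1\pmod d$, so case (A) of Section 11 applied to $p^n$ gives $F^{2n}=-p^n$. Raising to the power $m/n$, $F^{2m}=(-1)^{m/n}q$. This equals $-q$, so $m/n$ is odd, $m$ is odd, and $q\equiv3\pmod4$. This is (A).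

**Step 3: case (B′) gives (B).** By Step 1, $p^{2m}\equiv1\pmod d$, and $p$ has order $\phi(d)$, so $\phi(d)\mid2m$ and $m=hk'$ with $h=\phi(d)/2$. Since $p^h\equiv-1\pmod d$, case (B) of Section 11 applied to $p^h$ gives $F^{2h}=-p^h$, hence $F^{2m}=(-1)^{k'}q$. So $k'$ is odd and $q\equiv(-1)^{k'}=-1\pmod d$. This is (B).

**Step 4: assembly.** Section 11 and Steps 1 to 3 prove part (b). For part (a): maximal in characteristic $p$ implies supersingular by (2), and supersingular implies (A′) or (B′) by Section 9. Under (A′), with $n$ as in Step 2, $p^n$ satisfies (A), so $\mathcal H_d$ is maximal over $\mathbb F_{p^{2n}}$. Under (B′), $p^{\phi(d)/2}$ satisfies (B), so $\mathcal H_d$ is maximal over $\mathbb F_{p^{\phi(d)}}$. $\blacksquare$
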